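\title{Birkhoff--James orthogonality determines a $C^*$-algebra up to isometry}

\begin{abstract}
We prove that two $C^*$-algebras are isometrically isomorphic as complex Banach spaces, equivalently Jordan $*$-isomorphic, as soon as there is a bijection between them that preserves Birkhoff--James orthogonality in both directions. The bijection is not assumed to be linear or continuous, and the algebras need not be unital or separable. The same conclusion follows from an isomorphism of the di-orthographs. The extreme functionals of the dual ball are recovered as maximal filters of a preorder defined by orthogonality; Wigner's theorem then describes the bijection in each irreducible representation up to scalar factors, and a separation argument in commutative $C^*$-algebras removes the scalars. We also describe the form of the orthogonality preservers.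
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a Banach space over $\mathbb{K}\in\{\mathbb{R},\mathbb{C}\}$. A vector $x\in X$ is \emph{Birkhoff--James orthogonal} to $y\in X$, written $x\perp y$, if
\[
\|x+\lambda y\|\ge\|x\|\qquad\text{for all }\lambda\in\mathbb{K}.
\]
In words, no point of the line $\mathbb{K}y$ is closer to $x$ than the origin is. In a Hilbert space, $\|x+\lambda y\|^2-\|x\|^2=2\operatorname{Re}\bar\lambda\langle x,y\rangle+|\lambda|^2\|y\|^2$, and taking $\lambda$ small with a suitable phase shows that $x\perp y$ means $\langle x,y\rangle=0$. In general the relation is not symmetric: in $\mathbb{C}^2$ with the maximum norm, $(2,1)\perp(0,1)$, while $\|(0,1)-\frac13(2,1)\|=\frac23<1$ shows that $(0,1)\not\perp(2,1)$. Three properties hold in every Banach space and are used throughout: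
\begin{equation}\label{eq:basic}
\begin{gathered}
x\perp y\iff ax\perp by\quad(a,b\ne0),\qquad 0\perp y\ \text{ and }\ x\perp 0\ \text{ always},\\
x\perp x\iff x=0 .
\end{gathered}
\end{equation}
The first follows from $\|ax+\lambda by\|=|a|\,\|x+(\lambda b/a)y\|$, and the third from the choice $\lambda=-1$.

A map $T\colon X\to Y$ between Banach spaces is a \emph{Birkhoff--James orthogonality preserver}, or simply a \emph{preserver}, if it is bijective and $x\perp y\iff Tx\perp Ty$. Neither linearity nor continuity is required. If $X$ is viewed as a directed graph with vertex set $X$ and an arrow $x\to y$ whenever $x\perp y$, the preservers are exactly the graph isomorphisms, that is, the bijections of the vertex sets that preserve arrows in both directions. By \eqref{eq:basic} the relation passes to lines. Writing $[x]=\mathbb{K}x$ for $x\ne0$, the \emph{di-orthograph} $\mathcal{OG}(X)$ is the directed graph whose vertices are the lines $[x]$, with an arrow $[x]\to[y]$ if and only if $x\perp y$.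

A surjective linear isometry $T\colon X\to Y$ is a preserver, and it induces a graph isomorphism $f_T\colon\mathcal{OG}(X)\to\mathcal{OG}(Y)$, $f_T([x])=[Tx]$. In categorical terms, let $\mathbb{K}\text{-}\mathbf{Ban}_1$ be the category of Banach spaces over $\mathbb{K}$ and linear contractions, and let its \emph{core} be the subcategory of all objects and all isomorphisms, which are the surjective linear isometries. The assignments
\[
\hat F(X)=\mathcal{OG}(X),\quad \hat F(T)=f_T,\qquad\qquad F_{BJ}(X)=(X,\perp),\quad F_{BJ}(T)=T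
\]
are two invariants on $\operatorname{core}(\mathbb{K}\text{-}\mathbf{Ban}_1)$ with values in the category $\mathbf{Quiv}$ of directed graphs. An invariant $F$ is \emph{complete} on a class of objects if $F(X)\cong F(Y)$ implies $X\cong Y$ for all $X,Y$ in the class. On Hilbert spaces $F_{BJ}$ is complete: a preserver fixes $0$ by \eqref{eq:basic} and carries maximal orthogonal families of nonzero vectors to such families, so it preserves the Hilbert dimension.

Let $C^*\text{-}\mathbf{Ban}_1$ be the full subcategory of $\mathbb{C}\text{-}\mathbf{Ban}_1$ whose objects are (complex) $C^*$-algebras. The following question is posed in \cite{Tanaka}.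

\medskip
\noindent\textbf{Question.} Are $\hat F$ and $F_{BJ}$ complete in $\operatorname{core}(C^*\text{-}\mathbf{Ban}_1)$? That is, if $\mathcal{OG}(\mathcal{A})\cong\mathcal{OG}(\mathcal{B})$, or if there is a preserver $\mathcal{A}\to\mathcal{B}$, must the $C^*$-algebras $\mathcal{A}$ and $\mathcal{B}$ be isometrically isomorphic as complex Banach spaces?
\medskip

One obstruction is visible at once for complex spaces. A conjugate-linear surjective isometry $\Phi$ is also a preserver, since $\|\Phi x+\lambda\Phi y\|=\|x+\bar\lambda y\|$. So neither invariant can tell a complex Banach space $X$ from its complex conjugate $\overline{X}$, the same normed group with scalar multiplication $(\lambda,x)\mapsto\bar\lambda x$. For a $C^*$-algebra this obstruction disappears, because $x\mapsto x^*$ is a linear isometry of $\mathcal{A}$ onto $\overline{\mathcal{A}}$. This suggests a positive answer. On the other side, the graphs retain neither addition nor the norm, and Section~\ref{sec:example} shows that already $\mathbb{C}^2$ has preservers that are not rescaled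 isometries. A proof therefore cannot hope to show that the given preserver is essentially an isometry; it has to build a new map.

The answer is yes. Recall that the Jordan product is $x\circ y=\frac12(xy+yx)$ and that a \emph{Jordan $*$-isomorphism} is a complex-linear bijection $\Phi$ with $\Phi(x^*)=\Phi(x)^*$ and $\Phi(x\circ y)=\Phi(x)\circ\Phi(y)$. The Jordan product is the part of the multiplication that one can expect to recover, since an algebra and its opposite algebra are the same Banach space and have the same Jordan product.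

\begin{theorem}\label{thm:main}
For $C^*$-algebras $\mathcal{A}$ and $\mathcal{B}$, not necessarily unital or separable, the following are equivalent.
\begin{itemize}
\item[(a)] $\mathcal{OG}(\mathcal{A})\cong\mathcal{OG}(\mathcal{B})$.
\item[(b)] There is a Birkhoff--James orthogonality preserver $T\colon\mathcal{A}\to\mathcal{B}$ (possibly nonlinear and discontinuous).
\item[(c)] $\mathcal{A}$ and $\mathcal{B}$ are isometrically isomorphic as complex Banach spaces.
\item[(d)] There is a complex-linear Jordan $*$-isomorphism $\mathcal{A}\to\mathcal{B}$.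
\end{itemize}
Hence both $\hat F$ and $F_{BJ}$ are complete in $\operatorname{core}(C^*\text{-}\mathbf{Ban}_1)$.
\end{theorem}

The proof also yields the form of the preservers. Let $\hat{\mathcal{A}}$ be a set of representatives of the unitary equivalence classes of nonzero irreducible representations $\pi\colon\mathcal{A}\to B(H_\pi)$. The algebra $\mathcal{A}$ is \emph{primitive} if some $\pi\in\hat{\mathcal{A}}$ is faithful. We write $\mathbb{T}$ for the unit circle and $\mathbb{C}^\times=\mathbb{C}\setminus\{0\}$. For a conjugate-linear surjective isometry $\Phi$, the map $f_\Phi([x])=[\Phi x]$ is defined as in the linear case.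

\begin{theorem}\label{thm:form}
\begin{itemize}
\item[(i)] Let $T\colon\mathcal{A}\to\mathcal{B}$ be a preserver of $C^*$-algebras. There are a bijection $\pi\mapsto\pi'$ of $\hat{\mathcal{A}}$ onto $\hat{\mathcal{B}}$, surjective linear or conjugate-linear isometries $\Phi_\pi\colon B(H_\pi)\to B(H_{\pi'})$, and scalars $c_\pi(x)\ne0$ with
\[
\pi'(Tx)=c_\pi(x)\,\Phi_\pi(\pi(x))\qquad(x\in\mathcal{A},\ \pi\in\hat{\mathcal{A}}),
\]
where $|c_\pi(x)|=\|Tx\|/\|x\|$ whenever $x\ne0$ and $|\langle\pi(x)\xi,\eta\rangle|=\|x\|$ for some unit vectors $\xi,\eta\in H_\pi$.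
\item[(ii)] If $\mathcal{A}$ is primitive, the preservers $\mathcal{A}\to\mathcal{B}$ are exactly the bijections of the form $Tx=c(x)\Phi(x)$ with $\Phi\colon\mathcal{A}\to\mathcal{B}$ a surjective linear or conjugate-linear isometry and $c(x)\in\mathbb{C}^\times$.
\item[(iii)] If $\mathcal{A}$ is primitive and $\dim\mathcal{A}\ge2$, then $\Phi\mapsto f_\Phi$ induces an isomorphism of the group of linear and conjugate-linear surjective isometries of $\mathcal{A}$, modulo $\mathbb{T}\cdot\mathrm{id}$, onto $\operatorname{Aut}\mathcal{OG}(\mathcal{A})$.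
\end{itemize}
\end{theorem}

The substance of Theorem~\ref{thm:main} is the implication (b)$\Rightarrow$(d); the others are proved in Section~\ref{sec:easy}. Sections~\ref{sec:filters} and~\ref{sec:cstar} express the extreme functionals of the dual ball, their kernels and their norm-attaining vectors in terms of $\perp$ alone. For a $C^*$-algebra these functionals are the matrix coefficients of irreducible representations, so $T$ induces a bijection between pairs of lines in Hilbert spaces. Sections~\ref{sec:rows} and~\ref{sec:wigner} show that this bijection comes from unitaries or antiunitaries, and Section~\ref{sec:irrep} deduces the formula in Theorem~\ref{thm:form}(i). Section~\ref{sec:scalars} removes the scalars $c_\pi(x)$, and Section~\ref{sec:end} finishes both proofs.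

From now on all spaces are complex. Inner products are linear in the first variable. For a vector space $H$, $P(H)$ is the set of its one-dimensional subspaces, and $[\xi]=\mathbb{C}\xi$. The symbol $\perp$ always means Birkhoff--James orthogonality, and $x^\perp=\{y:x\perp y\}$. The self-adjoint part of a $C^*$-algebra $\mathcal{A}$ is $\mathcal{A}_{sa}$.

\section{Norming functionals and the algebra $\mathbb{C}^2$}\label{sec:example}

Let $X\ne0$ be a Banach space and let $B_1$ be the closed unit ball of $X^*$, which is weak$^*$-compact and convex. For $x\ne0$ let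
\[
F(x)=\{\varphi\in B_1:\varphi(x)=\|x\|\}
\]
be the set of norming functionals of $x$. It is nonempty by the Hahn--Banach theorem, weak$^*$-compact, convex, and contained in the unit sphere. It is a \emph{face} of $B_1$: if $\varphi=s\varphi_1+(1-s)\varphi_2\in F(x)$ with $\varphi_i\in B_1$ and $0<s<1$, then $|\varphi_i(x)|\le\|x\|$ forces $\varphi_1(x)=\varphi_2(x)=\|x\|$. For $c\in\mathbb{C}^\times$ we have $F(cx)=(\bar c/|c|)F(x)$. Orthogonality is a statement about these faces.

\begin{lemma}[James]\label{lem:james}
Let $x\ne0$. Then $x\perp y$ if and only if $\varphi(y)=0$ for some $\varphi\in F(x)$.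
\end{lemma}

\begin{proof}
If such a $\varphi$ exists, then $\|x+\lambda y\|\ge|\varphi(x+\lambda y)|=\|x\|$. Conversely, let $x\perp y$. If $y$ is a multiple of $x$, then $y=0$ by \eqref{eq:basic}, and any $\varphi\in F(x)$ will do. Otherwise define $\varphi_0(ax+by)=a\|x\|$ on the span of $x$ and $y$. For $a\ne0$ we have $\|ax+by\|=|a|\,\|x+(b/a)y\|\ge|a|\,\|x\|$, so $\|\varphi_0\|\le1$. A norm-preserving extension of $\varphi_0$ lies in $F(x)$ and vanishes at $y$.
\end{proof}

Two of the main ideas of the proof can be seen in $\mathcal{A}=\mathbb{C}^2$ with the norm $\|x\|=\max(|x_1|,|x_2|)$. Let $\varepsilon_1,\varepsilon_2$ be the coordinate functionals, so that $B_1=\{a_1\varepsilon_1+a_2\varepsilon_2:|a_1|+|a_2|\le1\}$. Call $x\ne0$ of type I, II or III according as $|x_1|>|x_2|$, $|x_1|<|x_2|$ or $|x_1|=|x_2|$, and put $u_j=x_j/|x_j|$ when $x_j\ne0$. Equality in $|a_1x_1+a_2x_2|\le|a_1||x_1|+|a_2||x_2|\le\|x\|$ gives $F(x)=\{\bar u_1\varepsilon_1\}$ in type I, $F(x)=\{\bar u_2\varepsilon_2\}$ in type II, and $F(x)=\{s\bar u_1\varepsilon_1+(1-s)\bar u_2\varepsilon_2:0\le s\le1\}$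 in type III. By Lemma~\ref{lem:james},
\begin{equation}\label{eq:C2}
x^\perp=\begin{cases}
\{y:y_1=0\}&\text{(type I)},\\
\{y:y_2=0\}&\text{(type II)},\\
\{y:y_1y_2=0\ \text{ or }\ \bar u_1y_1/(\bar u_2y_2)\in(-\infty,0)\}&\text{(type III)}.
\end{cases}
\end{equation}

\emph{The graph knows the extreme functionals.} Write $z\le x$ if $z^\perp\subset x^\perp$. From \eqref{eq:C2}, a vector $z$ of type I lies below $x$ exactly when $x$ has type I or III, and a vector of type II lies below $x$ exactly when $x$ has type II or III. If $z$ has type III and $z\le x$, then $x^\perp$ contains both axes, so $x$ has type III. Consider the nonempty sets $D$ that are upward closed and in which any two elements have a common lower bound. Such a set cannot contain vectors of both types I and II, because only type I lies below type I and only type II lies below type II. Hence it is contained in one of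
\[
D_1=\{x\ne0:|x_1|=\|x\|\},\qquad D_2=\{x\ne0:|x_2|=\|x\|\},
\]
and these two sets have the required properties, since $(1,0)$ lies below all of $D_1$ and $(0,1)$ below all of $D_2$. So the maximal sets of this kind are the sets of vectors at which $\varepsilon_1$, respectively $\varepsilon_2$, attains its norm. Moreover $\{y:x\perp y\text{ for all }x\in D_j\}=\ker\varepsilon_j$. Up to phases, $\varepsilon_1$ and $\varepsilon_2$ are the extreme points of $B_1$, and they are the irreducible representations of $\mathbb{C}^2$.

\emph{The graph does not know the sizes of the coordinates.} The type of $x$, the phases $u_j$, and the right-hand sides of \eqref{eq:C2} depend only on which coordinates vanish, on their phases, and on which one has the larger modulus. Therefore the bijection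
\begin{equation}\label{eq:S}
S(x_1,x_2)=(|x_1|x_1,\ |x_2|x_2)
\end{equation}
is a preserver. It is not of the form $c(x)\Phi(x)$ with $\Phi$ a linear or conjugate-linear isometry: such a $\Phi$ would send $(1,0)$ and $(0,1)$ to unimodular multiples of themselves, so the coordinates of $\Phi(1,\frac12)$ would have moduli in the ratio $2:1$, whereas $S(1,\frac12)=(1,\frac14)$. Thus the scalars in Theorem~\ref{thm:form}(i) do depend on $\pi$ (here $c_j(x)=|x_j|$ when $x_j\neq0$), and part (ii) fails without primitivity. Notice what survives: if $x\ge0$ and $\|x\|=1$, the scalar equals $1$ in a coordinate where $x_j=1$, and it is harmless in a coordinate where $x_j=0$. The element $y=(1,\frac12)$ is distorted by $S$, but $y=(1,0)+\frac12(0,1)$ is a combination of functions of $y$ that take only the values $0$ and $1$, and these are not distorted. Section~\ref{sec:scalars} turns this observation into a proof.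

\section{The elementary implications}\label{sec:easy}

The implications (c)$\Rightarrow$(a) and (c)$\Rightarrow$(b) of Theorem~\ref{thm:main} were noted in the introduction.

\begin{lemma}\label{lem:lift}
Let $f\colon\mathcal{OG}(X)\to\mathcal{OG}(Y)$ be a graph isomorphism. There is a preserver $T\colon X\to Y$ with $[Tx]=f([x])$ for all $x\ne0$. In particular, \textup{(a)}$\Rightarrow$\textup{(b)}.
\end{lemma}

\begin{proof}
Choose a nonzero vector $e_\ell$ in each line $\ell$ of $X$ and $e'_{\ell'}$ in each line $\ell'$ of $Y$. Put $T0=0$ and $T(\lambda e_\ell)=\lambda e'_{f(\ell)}$ for $\lambda\ne0$. This is a bijection with $[Tx]=f([x])$. If $x,y\ne0$, then $x\perp y$ means $[x]\to[y]$, which is equivalent to $[Tx]\to[Ty]$. If $x=0$ or $y=0$, then both $x\perp y$ and $Tx\perp Ty$ hold by \eqref{eq:basic}.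
\end{proof}

\begin{lemma}\label{lem:jordan}
A Jordan $*$-isomorphism $\Phi\colon\mathcal{A}\to\mathcal{B}$ is isometric. In particular, \textup{(d)}$\Rightarrow$\textup{(c)}.
\end{lemma}

\begin{proof}
If $b\ge0$, then $\Phi(b)=\Phi(b^{1/2})^2\ge0$, since $\Phi$ preserves squares and self-adjointness. A positive linear map is bounded. Indeed, otherwise it is unbounded on positive contractions, because every $x$ is a combination $\sum_{k=0}^3i^kb_k$ of positive elements with $\|b_k\|\le\|x\|$; choosing positive contractions $b_n$ with $\|\Phi(b_n)\|\ge4^n$ and putting $b=\sum_n2^{-n}b_n$, we get $\Phi(b)\ge2^{-n}\Phi(b_n)\ge0$ and $\|\Phi(b)\|\ge2^n$ for all $n$, which is absurd.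

Expanding the products gives $2x\circ(x\circ y)=\frac12(x^2y+2xyx+yx^2)$, so that $xyx=2x\circ(x\circ y)-(x\circ x)\circ y$. Hence $\Phi(xx^*x)=\Phi(x)\Phi(x)^*\Phi(x)$. Put $x_0=x$ and $x_{k+1}=x_kx_k^*x_k$. Since $\|zz^*z\|^2=\|(z^*z)^3\|=\|z\|^6$ in any $C^*$-algebra, $\|x_k\|=\|x\|^{3^k}$ and $\|\Phi(x_k)\|=\|\Phi(x)\|^{3^k}$. Thus $\|\Phi(x)\|^{3^k}\le\|\Phi\|\,\|x\|^{3^k}$ for all $k$, and taking roots gives $\|\Phi(x)\|\le\|x\|$. The inverse $\Phi^{-1}$ is also a Jordan $*$-isomorphism, so equality holds.
\end{proof}

It remains to prove (b)$\Rightarrow$(d).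

\section{The orthogonality preorder and its filters}\label{sec:filters}

A preserver acts on vectors, while the structure that identifies a $C^*$-algebra is easier to read in the dual ball. We need a way to speak about functionals using only $\perp$. In this section $X\ne0$ is any complex Banach space. For $x,z\in X\setminus\{0\}$ write
\[
z\le x\iff z^\perp\subset x^\perp .
\]
This is a preorder, and by \eqref{eq:basic} it is unaffected by nonzero scalar multiples. It encodes the inclusion of faces, up to a phase.

\begin{lemma}\label{lem:preorder}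
For $x,z\ne0$: $z\le x$ if and only if $F(z)\subset\theta F(x)$ for some $\theta\in\mathbb{T}$.
\end{lemma}

\begin{proof}
Let $F(z)\subset\theta F(x)$ and $z\perp y$. By Lemma~\ref{lem:james} some $\varphi\in F(z)$ vanishes at $y$; then $\bar\theta\varphi\in F(x)$ vanishes at $y$, and $x\perp y$.

Conversely, let $z\le x$ and $\varphi\in F(z)$. Then $\ker\varphi\subset z^\perp\subset x^\perp$. The restriction map $r\colon X^*\to(\ker\varphi)^*$ is linear and weak$^*$-continuous, so $r(F(x))$ is weak$^*$-compact and convex. Suppose $0\notin r(F(x))$. The weak$^*$-continuous functionals on $(\ker\varphi)^*$ are evaluations, so the Hahn--Banach separation theorem gives $y\in\ker\varphi$ with $\operatorname{Re}\psi(y)>0$ for all $\psi\in F(x)$. Then $x\not\perp y$ by Lemma~\ref{lem:james}, contrary to $\ker\varphi\subset x^\perp$. Hence some $\psi\in F(x)$ vanishes on $\ker\varphi$. Then $\psi$ is a multiple of $\varphi$, both have norm one, and so $|\varphi(x)|=|\psi(x)|=\|x\|$.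

The affine map $\varphi\mapsto\varphi(x)/\|x\|$ therefore sends the convex set $F(z)$ to a convex subset of $\mathbb{T}$, which is a single point $\theta$. So $\bar\theta\varphi\in F(x)$ for all $\varphi\in F(z)$.
\end{proof}

In $\mathbb{C}^2$ each extreme functional is, up to phase, the only element of some $F(z)$, so a single vector $z$ could stand for it. This fails in general. Let $K$ be the one-point compactification of an uncountable discrete set, and let $x\in C(K)$, $x\neq0$, satisfy $|x(\infty)|=\|x\|$. The set $\{|x|=\|x\|\}=\bigcap_n\{|x|>\|x\|-\frac1n\}$ is a countable intersection of neighborhoods of $\infty$, each with finite complement, so it contains a point $s\ne\infty$, and $F(x)$ contains a multiple of the evaluation at $s$. Since no separability is assumed, a single vector has to be replaced by a directed family of vectors whose faces shrink to a point.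

A \emph{filter} is a nonempty subset $D\subset X\setminus\{0\}$ that is upward closed ($z\in D$ and $z\le x$ imply $x\in D$) and downward directed (any two elements of $D$ have a common lower bound in $D$). A \emph{maximal filter} is a filter contained in no other filter. For $\varphi\in X^*$ with $\|\varphi\|=1$ put
\[
D_\varphi=\{x\ne0:|\varphi(x)|=\|x\|\},
\]
which depends only on the line $[\varphi]$. Recall the Krein--Milman theorem: a nonempty weak$^*$-compact convex subset of $X^*$ is the closed convex hull of its extreme points. An extreme point of a face of $B_1$ is an extreme point of $B_1$, and a nonempty intersection of faces is a face.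

\begin{lemma}\label{lem:filters}
\begin{itemize}
\item[(i)] Let $\|\varphi\|=1$, $\|x\|=\|x'\|=1=\varphi(x)=\varphi(x')$ and $w=\frac12(x+x')$. Then $\|w\|=1=\varphi(w)$ and $F(w)=F(x)\cap F(x')$.
\item[(ii)] If $\|\varphi\|=1$ and $D_\varphi\ne\emptyset$, then $D_\varphi$ is a filter.
\item[(iii)] Every filter is contained in $D_\varphi$ for some extreme point $\varphi$ of $B_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $1=\varphi(w)\le\|w\|\le1$. If $\psi\in F(w)$, then $\psi(x)$ and $\psi(x')$ lie in the closed unit disk and have mean $1$, so both equal $1$. Conversely, $\psi(x)=\psi(x')=1$ gives $\psi(w)=1$.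

(ii) Two elements of $D_\varphi$ can be scaled to satisfy the hypothesis of (i). Then $w\in D_\varphi$, and $w\le x$, $w\le x'$ by Lemma~\ref{lem:preorder}. If $z\in D_\varphi$ and $z\le x$, a unimodular multiple of $\varphi$ lies in $F(z)\subset\theta F(x)$, so $|\varphi(x)|=\|x\|$.

(iii) The faces $F(z)$, $z\in D$, are nested only up to phases, so we fix the phases by evaluating at one vector. Let $x_0$ be an element of the filter $D$ and $D_0=\{z\in D:z\le x_0\}$. For $z\in D_0$, Lemma~\ref{lem:preorder} gives a unimodular multiple $G(z)$ of $F(z)$ contained in $F(x_0)$. It is unique, because all elements of $F(x_0)$ take the value $\|x_0\|\ne0$ at $x_0$. If $z'\le z$ in $D_0$, then $G(z')\subset\eta G(z)$ for some $\eta\in\mathbb{T}$, and evaluation at $x_0$ gives $\eta=1$. The set $D_0$ is downward directed, since a lower bound in $D$ of two elements of $D_0$ lies below $x_0$. So the $G(z)$ form a downward directed family of nonempty weak$^*$-compact faces of $B_1$. Their intersection is a nonempty compact face and contains an extreme point $\varphi$ of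 $B_1$. Given $x\in D$, choose $z\in D$ with $z\le x$ and $z\le x_0$. Then $\varphi\in G(z)\subset\mathbb{T}F(z)\subset\mathbb{T}F(x)$, that is, $x\in D_\varphi$.
\end{proof}

\section{Maximal filters of a $C^*$-algebra}\label{sec:cstar}

In a general Banach space an extreme functional $\varphi$ need not be determined by the set $D_\varphi$, which may even be empty. In a $C^*$-algebra $\mathcal{A}\ne0$ the extreme functionals are explicit, and there are enough norm-attaining elements to tell them apart. For $\pi\in\hat{\mathcal{A}}$ and unit vectors $\xi,\eta\in H_\pi$ let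
\[
\omega^\pi_{\xi,\eta}(x)=\langle\pi(x)\xi,\eta\rangle .
\]
For vectors $\xi,\eta$ of a Hilbert space, $\xi\eta^*$ denotes the operator $\zeta\mapsto\langle\zeta,\eta\rangle\xi$.

We recall three standard facts. \emph{Schur's lemma}: an operator intertwining two irreducible representations is a scalar if they are equal and zero if they are inequivalent. \emph{Double commutant theorem}: if a $C^*$-algebra $N\subset B(H)$ acts nondegenerately, its strong closure is $N''$. \emph{Kaplansky's density theorem}: the self-adjoint elements of $N$ of norm at most $r$ are strongly dense in the self-adjoint elements of $N''$ of norm at most $r$. All elements of $\mathcal{A}$ that we construct come from the following form of the transitivity theorem, in which the norm bound is sharp.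

\begin{lemma}[Kadison transitivity]\label{lem:kadison}
Let $\pi_1,\dots,\pi_n\in\hat{\mathcal{A}}$ be distinct, let $L_i\subset H_{\pi_i}$ be finite-dimensional subspaces, and let $t_i\in B(L_i)$. There is $x\in\mathcal{A}$ with $\pi_i(x)|_{L_i}=t_i$ and $\pi_i(x)^*|_{L_i}=t_i^*$ for all $i$, and $\|x\|\le\max_i\|t_i\|$.
\end{lemma}

\begin{proof}
Let $\pi=\bigoplus_i\pi_i$, a nondegenerate representation on $\bigoplus_iH_{\pi_i}$. By Schur's lemma $\pi(\mathcal{A})'=\bigoplus_i\mathbb{C}1$, so $M=\pi(\mathcal{A})''=\bigoplus_iB(H_{\pi_i})$. Let $p\in M$ be the projection onto $\bigoplus_iL_i$.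

\emph{Step 1: for $s=s^*\in M$ there is $a=a^*\in\mathcal{A}$ with $\pi(a)p=sp$.} Kaplansky's theorem gives this approximately, and we correct the error repeatedly. Put $s_0=s$. Given $s_k=s_k^*\in M$, choose $a_k=a_k^*\in\mathcal{A}$ with $\|\pi(a_k)\|\le\|s_k\|$ and $\|d_kp\|\le\frac132^{-k-1}$, where $d_k=s_k-\pi(a_k)$; strong approximation suffices because $p$ has finite rank. Replacing $a_k$ by $f(a_k)$, where $f(u)=\max(-\|s_k\|,\min(\|s_k\|,u))$, does not change $\pi(a_k)$, since $f(u)=u$ on its spectrum, and achieves $\|a_k\|\le\|s_k\|$. Put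
\[
s_{k+1}=d_kp+pd_k-pd_kp=s_{k+1}^*\in M .
\]
Then $s_{k+1}p=d_kp$ and $\|s_{k+1}\|\le3\|d_kp\|\le2^{-k-1}$. So $a=\sum_ka_k$ converges. Since $\pi(a_k)p=s_kp-s_{k+1}p$, the partial sums satisfy $\pi(\sum_{k<m}a_k)p=sp-s_mp\to sp$.

\emph{Step 2: interpolation.} If all $t_i$ vanish, take $x=0$. Otherwise scale so that $\max_i\|t_i\|=1$. Let $t\in M$ be $\bigoplus_it_i$ extended by zero, and write $t=s+is'$ with $s,s'$ self-adjoint. Step 1 gives self-adjoint $a,a'$ with $\pi(a)p=sp$ and $\pi(a')p=s'p$. Then $x_0=a+ia'$ satisfies $\pi(x_0)p=tp$ and $\pi(x_0)^*p=t^*p$.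

\emph{Step 3: the norm.} Let $k(u)=\min(1,u^{-1/2})$ for $u>0$, $k(0)=1$, and $h=x_0^*x_0$. Put $x=x_0k(h)=x_0+x_0(k-1)(h)$, which lies in $\mathcal{A}$ because $k-1$ vanishes at $0$. Then $\|x\|^2=\|k(h)hk(h)\|\le\sup_uuk(u)^2\le1$. The operator $\pi_i(h)$ leaves $L_i$ invariant and acts there as $t_i^*t_i$, so $L_i$ is spanned by eigenvectors of $\pi_i(h)$ with eigenvalues in $[0,1]$, and $k(\pi_i(h))$ is the identity on $L_i$. For $\xi\in L_i$ we get $\pi_i(x)\xi=\pi_i(x_0)\xi=t_i\xi$ and $\pi_i(x)^*\xi=k(\pi_i(h))t_i^*\xi=t_i^*\xi$.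
\end{proof}

\begin{corollary}\label{cor:indep}
\begin{itemize}
\item[(i)] There is $x\in\mathcal{A}$ with $\|x\|=1=\omega^\pi_{\xi,\eta}(x)$; thus $\|\omega^\pi_{\xi,\eta}\|=1$.
\item[(ii)] A finite sum $\sum_\pi\sum_ja_{\pi j}\,\omega^\pi_{\xi_{\pi j},\eta_{\pi j}}$ vanishes on $\mathcal{A}$ if and only if $R_\pi=\sum_ja_{\pi j}\,\xi_{\pi j}\eta_{\pi j}^*$ is zero for each $\pi$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) Apply Lemma~\ref{lem:kadison} to $t=\eta\xi^*$ on the span of $\xi$ and $\eta$.

(ii) Since $t\,\xi\eta^*=(t\xi)\eta^*$ has trace $\langle t\xi,\eta\rangle$, the sum takes the value $\sum_\pi\operatorname{tr}(\pi(x)R_\pi)$ at $x$. This vanishes if all $R_\pi$ do. Conversely, let $L_\pi$ be the span of the $\xi_{\pi j}$ and $\eta_{\pi j}$, and choose $x$ with $\pi(x)|_{L_\pi}=R_\pi^*|_{L_\pi}$ for the finitely many $\pi$ involved. The value at $x$ is $\sum_\pi\operatorname{tr}(R_\pi^*R_\pi)$, which vanishes only if all $R_\pi=0$.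
\end{proof}

Let $E(\mathcal{A})$ be the set of lines $[\omega^\pi_{\xi,\eta}]$ in $\mathcal{A}^*$. By Corollary~\ref{cor:indep}(ii), $[\omega^\pi_{\xi,\eta}]=[\omega^{\pi_1}_{\xi_1,\eta_1}]$ if and only if $\pi=\pi_1$ and $\xi\eta^*$ is proportional to $\xi_1\eta_1^*$, that is, $[\xi]=[\xi_1]$ and $[\eta]=[\eta_1]$. Hence $E(\mathcal{A})$ is the disjoint union of the sets
\[
E_\pi=P(H_\pi)\times P(H_\pi),\qquad ([\xi],[\eta])\leftrightarrow[\omega^\pi_{\xi,\eta}] .
\]
For $\rho\in E(\mathcal{A})$ the objects $\ker\rho$, $|\rho(x)|$ and $D_\rho$ are defined through any norm-one functional in $\rho$.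

To identify the extreme points of $B_1$ we pass to the bidual. Recall that $\mathcal{A}^{**}$ is a von Neumann algebra containing $\mathcal{A}$ as a weak$^*$-dense subalgebra, that its normal functionals are the elements of $\mathcal{A}^*$, that positive functionals on $\mathcal{A}$ stay positive on $\mathcal{A}^{**}$, and that every representation $\pi$ of $\mathcal{A}$ extends to a normal representation $\pi''$ of $\mathcal{A}^{**}$. The \emph{polar decomposition} of a normal functional $\varphi$ \cite[III.4.2]{Takesaki} provides a positive normal functional $|\varphi|$ with $\||\varphi|\|=\|\varphi\|$ and a partial isometry $v$ such that $v^*v$ is the support of $|\varphi|$, so that $|\varphi|(1-v^*v)=0$, and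
\[
\varphi(x)=|\varphi|(xv),\qquad|\varphi|(x)=\varphi(xv^*)\qquad(x\in\mathcal{A}^{**}).
\]
A state is a positive functional of norm one, and it is pure, that is, extreme among the states, exactly when its GNS representation is irreducible.

\begin{proposition}\label{prop:max}
\begin{itemize}
\item[(i)] Every extreme point of $B_1$ has the form $\omega^\pi_{\xi,\eta}$ with $\pi\in\hat{\mathcal{A}}$.
\item[(ii)] If $\rho,\psi\in E(\mathcal{A})$, then $D_\rho\ne\emptyset$, and $D_\rho\subset D_\psi$ implies $\rho=\psi$.
\item[(iii)] The map $\rho\mapsto D_\rho$ is a bijection of $E(\mathcal{A})$ onto the set of maximal filters.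
\item[(iv)] $\ker\rho=\{y:x\perp y\text{ for all }x\in D_\rho\}$ for $\rho\in E(\mathcal{A})$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $\varphi$ be extreme; then $\|\varphi\|=1$. We show that the state $|\varphi|$ is pure. Let $|\varphi|=\frac12(\psi_1+\psi_2)$ with states $\psi_i$ of $\mathcal{A}$, viewed as normal functionals on $\mathcal{A}^{**}$, and put $\varphi_i(x)=\psi_i(xv)$. Then $\varphi=\frac12(\varphi_1+\varphi_2)$ and $\|\varphi_i\|\le1$, so $\varphi_1=\varphi_2=\varphi$. With $q=1-v^*v$ we have $0\le\psi_i(q)\le2|\varphi|(q)=0$, and the Cauchy--Schwarz inequality gives $|\psi_i(xq)|^2\le\psi_i(xx^*)\psi_i(q)=0$. Therefore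
\[
\psi_i(x)=\psi_i(xv^*v)=\varphi_i(xv^*)=\varphi(xv^*)=|\varphi|(x).
\]
Let $(\pi,H,\zeta)$ be the GNS triple of $|\varphi|$; it is irreducible. The normal functionals $|\varphi|$ and $\langle\pi''(\cdot)\zeta,\zeta\rangle$ agree on $\mathcal{A}$, hence on $\mathcal{A}^{**}$. So $\varphi(x)=|\varphi|(xv)=\langle\pi(x)\xi,\zeta\rangle$ for $x\in\mathcal{A}$, where $\xi=\pi''(v)\zeta$ and $\|\xi\|^2=|\varphi|(v^*v)=1$. A unitary equivalence moves $\pi,\xi,\zeta$ to the representative in $\hat{\mathcal{A}}$.

(ii) $D_\rho\ne\emptyset$ by Corollary~\ref{cor:indep}(i). Let $\rho=[\omega^\pi_{\xi,\eta}]\ne\psi=[\omega^{\pi_1}_{\xi_1,\eta_1}]$; we find $x\in D_\rho\setminus D_\psi$. If $\pi=\pi_1$, apply Lemma~\ref{lem:kadison} to $t=\eta\xi^*$ on the span of $\xi,\eta,\xi_1,\eta_1$. Then $\|x\|=1=|\rho(x)|$, while $|\psi(x)|=|\langle\xi_1,\xi\rangle|\,|\langle\eta,\eta_1\rangle|<1$ because $[\xi]\ne[\xi_1]$ or $[\eta]\ne[\eta_1]$. If $\pi\ne\pi_1$, prescribe $\eta\xi^*$ on the span of $\xi,\eta$ and $0$ on the span of $\xi_1,\eta_1$. Then $\|x\|=1=|\rho(x)|$ and $|\psi(x)|=0$.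

(iii) Each $D_\rho$ is a filter by (ii) and Lemma~\ref{lem:filters}(ii), and each filter lies in some $D_\psi$ with $\psi\in E(\mathcal{A})$ by (i) and Lemma~\ref{lem:filters}(iii). So a maximal filter equals some $D_\psi$. If $D_\rho\subset D$ for a filter $D$, then $D_\rho\subset D\subset D_\psi$ for some $\psi$, and (ii) gives $\psi=\rho$ and $D=D_\rho$; so $D_\rho$ is maximal. Injectivity is contained in (ii).

(iv) Fix a norm-one functional $\varphi\in\rho$. If $\varphi(y)=0$ and $x\in D_\rho$, a unimodular multiple of $\varphi$ lies in $F(x)$, so $x\perp y$ by Lemma~\ref{lem:james}. For the converse let $N=\{x:\|x\|=1=\varphi(x)\}$; every element of $D_\rho$ is a multiple of an element of $N$. By Lemma~\ref{lem:filters}(i) the faces $F(x)$, $x\in N$, are directed downward. Their intersection $I$ is a compact face of $B_1$ containing $\varphi$. An extreme point $\psi$ of $I$ is extreme in $B_1$ and equals $1$ on $N$, so $D_\rho\subset D_\psi$. By (i) and (ii), $\psi\in\mathbb{T}\varphi$, and evaluation on $N$ gives $\psi=\varphi$. By the Krein--Milman theorem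 $I=\{\varphi\}$. Now let $x\perp y$ for all $x\in D_\rho$. By Lemma~\ref{lem:james} the compact sets $\{\psi\in F(x):\psi(y)=0\}$, $x\in N$, are nonempty, and they are directed downward. Their intersection is nonempty and contained in $I$, so $\varphi(y)=0$.
\end{proof}

Since $I=\{\varphi\}$ is a face, every $\omega^\pi_{\xi,\eta}$ is in fact extreme, and $E(\mathcal{A})$ is exactly the set of lines spanned by extreme points of $B_1$.

\section{The induced bijection: rows and columns}\label{sec:rows}

From here to the end of Section~\ref{sec:scalars}, $T\colon\mathcal{A}\to\mathcal{B}$ is a preserver of $C^*$-algebras. By \eqref{eq:basic}, $T0=0$, so $\mathcal{A}=0$ if and only if $\mathcal{B}=0$. In that case there is nothing to prove, and we assume $\mathcal{A},\mathcal{B}\ne0$.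

Since $T$ is bijective and preserves $\perp$ in both directions, $T(x^\perp)=(Tx)^\perp$. So $T$ preserves $\le$ in both directions and maps the maximal filters of $\mathcal{A}$ bijectively onto those of $\mathcal{B}$. By Proposition~\ref{prop:max}(iii) there is a bijection $\sigma\colon E(\mathcal{A})\to E(\mathcal{B})$ with $T(D_\rho)=D_{\sigma\rho}$, and by part (iv), $T(\ker\rho)=\ker\sigma\rho$. Thus, for all $x\in\mathcal{A}$ and $\rho\in E(\mathcal{A})$,
\begin{align}
|\rho(x)|=\|x\|&\iff|(\sigma\rho)(Tx)|=\|Tx\|,\label{eq:norm}\\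
|\rho(x)|=0&\iff|(\sigma\rho)(Tx)|=0.\label{eq:zero}
\end{align}
These two equivalences are all that will be used of $T$.

So far $\sigma$ is a bijection of bare sets. The first task is to recover the partition of $E(\mathcal{A})$ into the pieces $E_\pi$ and the product structure of each piece. Linear dependence of three functionals is a statement about kernels, so it is preserved by \eqref{eq:zero}. For $\rho_1\ne\rho_2$ in $E(\mathcal{A})$ define the \emph{join}
\[
J(\rho_1,\rho_2)=\{\rho\in E(\mathcal{A}):\ker\rho\supset\ker\rho_1\cap\ker\rho_2\}.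
\]
A functional vanishes on $\ker\rho_1\cap\ker\rho_2$ exactly when it lies in the span of $\rho_1$ and $\rho_2$. Since $T$ is a bijection carrying kernels to kernels, $\sigma J(\rho_1,\rho_2)=J(\sigma\rho_1,\sigma\rho_2)$.

\begin{lemma}\label{lem:join}
Let $\rho_i=(\ell_i,m_i)\in E_{\pi_i}$, $i=1,2$, be distinct. Then
\[
J(\rho_1,\rho_2)=\begin{cases}
\{\ell_1\}\times P(m_1+m_2)&\text{if }\pi_1=\pi_2\text{ and }\ell_1=\ell_2,\\
P(\ell_1+\ell_2)\times\{m_1\}&\text{if }\pi_1=\pi_2\text{ and }m_1=m_2,\\
\{\rho_1,\rho_2\}&\text{otherwise.}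
\end{cases}
\]
\end{lemma}

\begin{proof}
Choose unit vectors $\xi_i\in\ell_i$, $\eta_i\in m_i$, and let $\omega^\pi_{\xi,\eta}=a\omega^{\pi_1}_{\xi_1,\eta_1}+b\omega^{\pi_2}_{\xi_2,\eta_2}$. By Corollary~\ref{cor:indep}(ii), $\pi\in\{\pi_1,\pi_2\}$, since $\xi\eta^*\ne0$. If $\pi_1\ne\pi_2$, the same corollary gives $b=0$ when $\pi=\pi_1$ and $a=0$ when $\pi=\pi_2$. If $\pi_1=\pi_2$, the elements of the join correspond to the rank-one operators among the $R=a\xi_1\eta_1^*+b\xi_2\eta_2^*$, up to scalars. When $\ell_1\ne\ell_2$ and $m_1\ne m_2$, the map $\zeta\mapsto(\langle\zeta,\eta_1\rangle,\langle\zeta,\eta_2\rangle)$ is onto $\mathbb{C}^2$, so $R$ has rank two if $ab\ne0$. When $\ell_1=\ell_2$, take $\xi_1=\xi_2$; then $R=\xi_1(\bar a\eta_1+\bar b\eta_2)^*$. When $m_1=m_2$, take $\eta_1=\eta_2$; then $R=(a\xi_1+b\xi_2)\eta_1^*$.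
\end{proof}

Call $\rho_1\ne\rho_2$ \emph{adjacent} if $J(\rho_1,\rho_2)$ has more than two elements. By the lemma, this means that they lie in the same $E_\pi$ and in a common \emph{row} $\{\ell\}\times P(H_\pi)$ or a common \emph{column} $P(H_\pi)\times\{m\}$. The map $\sigma$ preserves adjacency in both directions.

\begin{proposition}\label{prop:product}
There is a bijection $\pi\mapsto\pi'$ of $\hat{\mathcal{A}}$ onto $\hat{\mathcal{B}}$ with $\sigma(E_\pi)=E_{\pi'}$, and $\dim H_\pi=1$ if and only if $\dim H_{\pi'}=1$. If $\dim H_\pi\ge2$, there are bijections $\alpha,\beta\colon P(H_\pi)\to P(H_{\pi'})$ such that one of the following holds for all $(\ell,m)\in E_\pi$: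
\[
\text{straight: }\ \sigma(\ell,m)=(\alpha\ell,\beta m);\qquad\text{swapped: }\ \sigma(\ell,m)=(\beta m,\alpha\ell).
\]
For every two-dimensional $M\subset H_\pi$ there is a two-dimensional $M'\subset H_{\pi'}$ with $\alpha(P(M))=P(M')$.
\end{proposition}

\begin{proof}
Any two points $(\ell,m)$, $(\ell_1,m_1)$ of $E_\pi$ are linked through $(\ell,m_1)$, so the connected components of the adjacency graph are the sets $E_\pi$. This gives the bijection $\pi\mapsto\pi'$, and $\dim H_\pi=1$ exactly when $E_\pi$ is a single point.

Let $\dim H_\pi\ge2$. Suppose $(\ell_0,m_0)$ is adjacent or equal to both $(\ell,m_1)$ and $(\ell,m_2)$, where $m_1\ne m_2$. If $\ell_0\ne\ell$, then $m_0=m_1$ and $m_0=m_2$, which is impossible; so $(\ell_0,m_0)$ lies in the row of $\ell$. The same argument with the coordinates exchanged applies to columns. Hence a clique (a set of pairwise adjacent points) with at least two points lies in one row or one column, and the maximal cliques of $E_\pi$ are the rows and the columns. The map $\sigma$ sends these bijectively to the rows and columns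 of $E_{\pi'}$ and preserves disjointness. Distinct rows are disjoint, distinct columns are disjoint, and each row meets each column. So two distinct maximal cliques are of the same kind exactly when they are disjoint, and $\sigma$ either maps rows to rows and columns to columns or exchanges the two kinds. Let $\alpha\ell$ be the index of the image of the row of $\ell$ and $\beta m$ the index of the image of the column of $m$. Since $(\ell,m)$ is the intersection of its row and its column, the stated formulas follow.

Finally let $M=\ell_1+\ell_2$ with $\ell_1\ne\ell_2$, and fix $m$. The join $P(M)\times\{m\}$ of $(\ell_1,m)$ and $(\ell_2,m)$ is mapped onto the join of the images, which is $P(M')\times\{\beta m\}$ in the straight case and $\{\beta m\}\times P(M')$ in the swapped case, with $M'=\alpha\ell_1+\alpha\ell_2$.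
\end{proof}

\section{Transition probabilities}\label{sec:wigner}

Fix $\pi$ with $\dim H_\pi\ge2$. Joins alone cannot say more about $\alpha$ and $\beta$: if $\dim H_\pi=2$, each join is a pair, a whole row or a whole column, so any two bijections $\alpha,\beta$ preserve all joins. The metric information has to come from \eqref{eq:norm}. For lines $\ell=[\xi]$, $m=[\eta]$ with unit vectors $\xi,\eta$ let
\[
d(\ell,m)=\arccos|\langle\xi,\eta\rangle|\in[0,\tfrac\pi2]
\]
be the angle between them. Two extreme functionals attain their norm at a common element only if a contraction carries one pair of lines isometrically to the other.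

\begin{lemma}\label{lem:common}
For $\rho_i=(\ell_i,m_i)\in E_\pi$, $i=1,2$: $D_{\rho_1}\cap D_{\rho_2}\ne\emptyset$ if and only if $d(\ell_1,\ell_2)=d(m_1,m_2)$.
\end{lemma}

\begin{proof}
Choose unit vectors $\xi_i\in\ell_i$, $\eta_i\in m_i$. Let $x\in D_{\rho_1}\cap D_{\rho_2}$ with $\|x\|=1$, and put $t=\pi(x)$, $\theta_i=\langle t\xi_i,\eta_i\rangle\in\mathbb{T}$. Equality in the Cauchy--Schwarz inequality for $\langle t\xi_i,\eta_i\rangle=\langle\xi_i,t^*\eta_i\rangle$ forces $t\xi_i=\theta_i\eta_i$ and $t^*\eta_i=\bar\theta_i\xi_i$. So $t^*t\xi_1=\xi_1$, and $\langle\xi_1,\xi_2\rangle=\langle t\xi_1,t\xi_2\rangle=\theta_1\bar\theta_2\langle\eta_1,\eta_2\rangle$.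

Conversely, if the angles agree, adjust the phase of $\eta_2$ so that $\langle\xi_1,\xi_2\rangle=\langle\eta_1,\eta_2\rangle$. Equal Gram matrices give an isometry $\ell_1+\ell_2\to m_1+m_2$ with $\xi_i\mapsto\eta_i$. Extend it by zero on the orthogonal complement of $\ell_1+\ell_2$ in $L=\ell_1+\ell_2+m_1+m_2$. Lemma~\ref{lem:kadison} gives $x$ with $\|x\|\le1$ and $\pi(x)\xi_i=\eta_i$, so $x\in D_{\rho_1}\cap D_{\rho_2}$.
\end{proof}

Since $T(D_\rho)=D_{\sigma\rho}$ and the condition in Lemma~\ref{lem:common} is symmetric in the two coordinates, we obtain in both the straight and the swapped case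
\begin{equation}\label{eq:equi}
d(\ell_1,\ell_2)=d(m_1,m_2)\iff d(\alpha\ell_1,\alpha\ell_2)=d(\beta m_1,\beta m_2).
\end{equation}
This says that equality of angles is preserved, not yet the angles themselves. Every $r\in[0,\frac\pi2]$ occurs as an angle in $H_\pi$ and in $H_{\pi'}$. For each $r$ fix a pair $(m_1,m_2)$ at angle $r$ and put $g(r)=d(\beta m_1,\beta m_2)$. By \eqref{eq:equi}, every pair at angle $r$ is mapped by $\alpha$ to a pair at angle $g(r)$, and then, by \eqref{eq:equi} again, so is every pair at angle $r$ by $\beta$. Thus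
\[
d(\alpha\ell_1,\alpha\ell_2)=g(d(\ell_1,\ell_2)),\qquad d(\beta m_1,\beta m_2)=g(d(m_1,m_2)),
\]
and $g(0)=0$. The function $g\colon[0,\frac\pi2]\to[0,\frac\pi2]$ is injective: if $g(r)=g(r')$, apply \eqref{eq:equi} from right to left to pairs at angles $r$ and $r'$. No continuity or monotonicity of $g$ is known in advance.

\begin{proposition}\label{prop:g}
$g(r)=r$ for all $r\in[0,\frac\pi2]$.
\end{proposition}

\begin{proof}
Fix a two-dimensional $M\subset H_\pi$ and let $\alpha(P(M))=P(M')$ as in Proposition~\ref{prop:product}. As $g$ is injective, for $\ell,m\in P(M)$ we have $d(\ell,m)=r$ if and only if $d(\alpha\ell,\alpha m)=g(r)$.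

\emph{Complements.} Let $e_1,e_2$ be an orthonormal basis of $M$. The lines at angle $r$ from $[e_1]$ are the $[\cos r\,e_1+e^{it}\sin r\,e_2]$, $t\in\mathbb{R}$, and this set is a single point exactly when $r\in\{0,\frac\pi2\}$. It is mapped onto the set of lines of $M'$ at angle $g(r)$ from $\alpha[e_1]$. So $g(\frac\pi2)\in\{0,\frac\pi2\}$, and $g(\frac\pi2)=\frac\pi2$ because $g(0)=0$. Hence $\alpha[e_1]$ and $\alpha[e_2]$ are orthogonal lines spanning $M'$. For a unit vector $\eta\in M$, $|\langle\eta,e_1\rangle|^2+|\langle\eta,e_2\rangle|^2=1$ means $d([e_1],[\eta])+d([e_2],[\eta])=\frac\pi2$, and the same holds in $M'$. Therefore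
\begin{equation}\label{eq:compl}
g(\tfrac\pi2-r)=\tfrac\pi2-g(r).
\end{equation}

\emph{Triangles.} For $a,b\in[0,\frac\pi2]$ let $\Delta(a,b)$ be the set of values $d(\ell,n)$ over all $\ell,m,n\in P(M)$ with $d(\ell,m)=a$ and $d(m,n)=b$. Given such a triple, choose the basis so that $m=[e_1]$ and $\ell=[\cos a\,e_1+\sin a\,e_2]$; then $n=[\cos b\,e_1+e^{it}\sin b\,e_2]$, and every real $t$ is possible. We get $\cos d(\ell,n)=|\cos a\cos b+e^{-it}\sin a\sin b|$. For $A,B\ge0$ the number $|A+e^{-it}B|$ ranges over $[|A-B|,A+B]$, which here is $[|\cos(a+b)|,\cos(a-b)]$. Hence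
\[
\Delta(a,b)=[\,|a-b|,\ \min(a+b,\pi-a-b)\,],
\]
and the same formula holds in $P(M')$. Since $\alpha$ maps the triples with angles $a,b$ onto the triples in $P(M')$ with angles $g(a),g(b)$,
\begin{equation}\label{eq:tri}
g(\Delta(a,b))=\Delta(g(a),g(b)).
\end{equation}

\emph{Monotonicity.} For $s\in[0,\frac\pi2]$, \eqref{eq:tri} with $a=b=s/2$ gives $g([0,s])=[0,G(s)]$ for some number $G(s)$. If $s'<s$, then $g([0,s'])$ is a proper subset of $g([0,s])$ by injectivity, so $G(s')<G(s)$. For $s>0$, injectivity gives
\[
\{g(s)\}=g([0,s])\setminus g([0,s))=[0,G(s)]\setminus\bigcup_{s'<s}[0,G(s')],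
\]
and the right side contains $G(s)$. So $g=G$ is strictly increasing.

\emph{Additivity.} Let $a+b\le\frac\pi2$. Then $g(b)\le g(\frac\pi2-a)=\frac\pi2-g(a)$ by \eqref{eq:compl}, so the maximum of $\Delta(g(a),g(b))$ is $g(a)+g(b)$. The maximum of $g(\Delta(a,b))$ is $g(a+b)$. By \eqref{eq:tri}, $g(a+b)=g(a)+g(b)$. Hence $n\,g(\frac{\pi}{2n})=g(\frac\pi2)=\frac\pi2$ and $g(\frac{k\pi}{2n})=\frac{k\pi}{2n}$ for $0\le k\le n$. An increasing function that is the identity on a dense set containing the endpoints is the identity.
\end{proof}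

The complex scalars enter through the free phase $e^{it}$, which makes $\Delta(a,b)$ an interval; with $e^{it}=\pm1$ only the two endpoints would remain.

An \emph{antiunitary} $W\colon H\to K$ is a conjugate-linear bijection with $\langle W\xi,W\eta\rangle=\langle\eta,\xi\rangle$. \emph{Wigner's theorem} \cite{Bargmann,Geher} states that a bijection $P(H)\to P(H')$ between the sets of lines of complex Hilbert spaces that preserves $|\langle\xi,\eta\rangle|$ for unit representatives is induced by a unitary or an antiunitary $H\to H'$. By Proposition~\ref{prop:g} it applies to $\alpha$ and $\beta$: there are $U_\pi,V_\pi\colon H_\pi\to H_{\pi'}$, each unitary or antiunitary, with $\alpha[\xi]=[U_\pi\xi]$ and $\beta[\eta]=[V_\pi\eta]$. If $\dim H_\pi=1$, let $U_\pi=V_\pi$ be any unitary and call $\pi$ straight. Then for every $\pi$, omitting the index of $U$ and $V$,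
\begin{equation}\label{eq:sigma}
\text{straight: }\ \sigma[\omega^\pi_{\xi,\eta}]=[\omega^{\pi'}_{U\xi,V\eta}];\qquad\text{swapped: }\ \sigma[\omega^\pi_{\xi,\eta}]=[\omega^{\pi'}_{V\eta,U\xi}].
\end{equation}

\section{The preserver in one irreducible representation}\label{sec:irrep}

Knowing $\sigma$, we read \eqref{eq:zero} as a statement about $T$: the matrix coefficients of $\pi(x)$ and of $\pi'(Tx)$ vanish together. This makes two operators pointwise proportional, and the following lemma makes the factor constant.

\begin{lemma}\label{lem:prop}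
Let $H$ be a complex vector space, $t\colon H\to H$ linear, and $s\colon H\to H$ linear or conjugate-linear with $s\xi\in\mathbb{C}^\times t\xi$ for all $\xi$. If $s$ is linear or $\operatorname{rank}t\ge2$, then $s=ct$ with $c\in\mathbb{C}^\times$. In particular, if $\operatorname{rank}t\ge2$, then $s$ is linear and not conjugate-linear.
\end{lemma}

\begin{proof}
We have $\ker s=\ker t$. For $\xi\notin\ker t$ write $s\xi=c(\xi)t\xi$. If $t\xi_1,t\xi_2$ are independent, additivity gives $c(\xi_1+\xi_2)(t\xi_1+t\xi_2)=c(\xi_1)t\xi_1+c(\xi_2)t\xi_2$, so $c(\xi_1)=c(\xi_2)$. Let $\operatorname{rank}t\ge2$. If $t\xi_1,t\xi_2$ are nonzero and dependent, choose $\xi_3$ with $t\xi_3$ independent of $t\xi_1$, hence of $t\xi_2$; then $c(\xi_1)=c(\xi_3)=c(\xi_2)$. So $c$ is constant and $s=ct$. A nonzero map cannot satisfy both $s(i\xi)=is\xi$ and $s(i\xi)=-is\xi$ for all $\xi$. If $\operatorname{rank}t=1$ and $s$ is linear, then $t=\lambda(\cdot)v$ and $s=\mu(\cdot)v$ with linear functionals $\lambda,\mu$ that have the same kernel, so $\mu=c\lambda$ with $c\ne0$. If $t=0$,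 then $s=0$.
\end{proof}

We shall often use the following rule. Let $W_1,W_2\colon H\to K$ be both unitary or both antiunitary, and $t\in B(H)$. Then $W_1tW_2^{-1}\in B(K)$ has norm $\|t\|$, depends linearly (unitary case) or conjugate-linearly (antiunitary case) on $t$, and
\begin{equation}\label{eq:adj}
(W_1tW_2^{-1})^*=W_2t^*W_1^{-1}.
\end{equation}
For unitaries this holds because $W_i^*=W_i^{-1}$. For antiunitaries,
\[
\langle W_1tW_2^{-1}a,b\rangle=\langle W_1^{-1}b,tW_2^{-1}a\rangle=\langle t^*W_1^{-1}b,W_2^{-1}a\rangle=\langle a,W_2t^*W_1^{-1}b\rangle .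
\]

\begin{proposition}\label{prop:irrep}
For each $\pi$, the maps $U=U_\pi$ and $V=V_\pi$ are both unitary or both antiunitary. For each $x\in\mathcal{A}$ there is $c=c_\pi(x)\in\mathbb{C}^\times$ with
\begin{equation}\label{eq:T}
\pi'(Tx)=c\,V\pi(x)U^{-1}\ \text{ (straight)},\qquad\pi'(Tx)=c\,U\pi(x)^*V^{-1}\ \text{ (swapped)}.
\end{equation}
\end{proposition}

\begin{proof}
If $\dim H_\pi=1$, then $\pi(x)$ and $\pi'(Tx)$ are scalars that vanish together by \eqref{eq:zero}, which is the claim. Let $\dim H_\pi\ge2$, $t=\pi(x)$ and $y=\pi'(Tx)$. Unitaries and antiunitaries preserve the modulus of inner products. So \eqref{eq:zero} and \eqref{eq:sigma} give, for unit vectors $\xi,\eta$, in the straight case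
\[
\langle t\xi,\eta\rangle=0\iff\langle yU\xi,V\eta\rangle=0\iff\langle V^{-1}yU\xi,\eta\rangle=0,
\]
and in the swapped case
\[
\langle t\xi,\eta\rangle=0\iff\langle yV\eta,U\xi\rangle=0\iff\langle y^*U\xi,V\eta\rangle=0\iff\langle V^{-1}y^*U\xi,\eta\rangle=0.
\]
Put $s=V^{-1}yU$, respectively $s=V^{-1}y^*U$. Then $t\xi$ and $s\xi$ have the same orthogonal complement in $H_\pi$, so $s\xi\in\mathbb{C}^\times t\xi$ for all unit vectors $\xi$ and, by real homogeneity, for all $\xi$. The map $s$ is linear if $U,V$ are of the same type and conjugate-linear otherwise. Lemma~\ref{lem:kadison} provides an $x$ such that $\pi(x)$ is the identity on a two-dimensional subspace. For this $x$, Lemma~\ref{lem:prop} says that $s$ is not conjugate-linear, so $U$ and $V$ are of the same type. Then $s$ is linear for every $x$, and $s\in\mathbb{C}^\times t$ by Lemma~\ref{lem:prop}. In the straight case $y=VsU^{-1}\in\mathbb{C}^\times VtU^{-1}$. In the swapped case $y^*\in\mathbb{C}^\times VtU^{-1}$, and \eqref{eq:adj} gives $y\in\mathbb{C}^\times Ut^*V^{-1}$.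
\end{proof}

\begin{example}\label{ex:M2}
All four cases occur for $\mathcal{A}=\mathcal{B}=M_2(\mathbb{C})$ with $\pi=\pi'$ the identity representation. Let $u,v$ be unitary matrices and $\kappa$ the coordinatewise conjugation of $\mathbb{C}^2$. The isometries $x\mapsto vxu^{-1}$ and $x\mapsto\kappa x\kappa=\bar x$ are straight, with $(U,V)=(u,v)$ unitary and $U=V=\kappa$ antiunitary. The isometries $x\mapsto x^*$ and $x\mapsto\kappa x^*\kappa=x^{\mathrm{t}}$ are swapped, with $U=V=1$ unitary and $U=V=\kappa$ antiunitary. The first map is not a Jordan homomorphism unless $u=v$, since it sends $1$ to $vu^{-1}$; the second and third are not complex-linear.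
\end{example}

\section{Removing the scalars}\label{sec:scalars}

The \emph{reduced atomic representation} $\bigoplus_{\pi\in\hat{\mathcal{A}}}\pi$ is faithful, hence isometric. So we regard $\mathcal{A}$ as a $C^*$-subalgebra of the algebra $Z_{\mathcal{A}}=\prod_\pi B(H_\pi)$ of bounded families with the supremum norm, $x_\pi=\pi(x)$, and $\mathcal{B}$ as a $C^*$-subalgebra of $Z_{\mathcal{B}}=\prod_\pi B(H_{\pi'})$, $b_\pi=\pi'(b)$, both indexed by $\pi\in\hat{\mathcal{A}}$.

Dropping the scalars in \eqref{eq:T} defines an isometric bijection $Z_{\mathcal{A}}\to Z_{\mathcal{B}}$. It has three defects. It may be linear in some components and conjugate-linear in others; it need not respect the Jordan product when $U\ne V$; and nothing says that it maps $\mathcal{A}$ into $\mathcal{B}$, since changing an element of $\mathcal{B}$ by a different scalar in each component can leave $\mathcal{B}$. The first defect is avoided by working with self-adjoint elements and complexifying at the end. The second is avoided by passing from $a=Tx$ to $a^*a$ or $aa^*$, in which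 only one of $U,V$ appears and the phase of $c_\pi(x)$ cancels. The third is the subject of the next lemma.

For a family $W=(W_i)$ of unitaries or antiunitaries $W_i\colon H_i\to K_i$, of possibly different types, put
\[
\operatorname{Ad}W\colon\prod_iB(H_i)\to\prod_iB(K_i),\qquad\operatorname{Ad}W(t)=(W_it_iW_i^{-1})_i .
\]
This is an isometric, real-linear, multiplicative, unital bijection, it is $*$-preserving by \eqref{eq:adj}, and $\operatorname{Ad}(W'W)=\operatorname{Ad}W'\circ\operatorname{Ad}W$. Since it preserves invertibility of $t-\lambda$ for real $\lambda$, it preserves the spectra of self-adjoint elements. It commutes with real polynomials, hence with the functional calculus of real continuous functions.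

\begin{lemma}\label{lem:sep}
Let $C\subset\prod_iB(H_i)$ and $D\subset\prod_iB(K_i)$ be $C^*$-subalgebras and let $W=(W_i)$ be as above. Suppose that for each $x\in C$ with $x\ge0$ and $\|x\|=1$ there are $b\in D$ and numbers $k_i>0$ such that
\begin{itemize}
\item[(1)] $b_i=k_iW_ix_i^2W_i^{-1}$ for all $i$, and
\item[(2)] $k_i=1$ whenever $x_i\zeta=\zeta$ for some unit vector $\zeta\in H_i$.
\end{itemize}
Then $\operatorname{Ad}W(C_{sa})\subset D_{sa}$.
\end{lemma}

Condition (2) cannot be dropped: in $\ell^\infty=\prod_{i\ge1}B(\mathbb{C})$, the algebra $C$ of convergent sequences and the algebra $D$ of null sequences satisfy (1) with $W_i=1$ and $k_i=1/i$, but $C\not\subset D$. The proof follows the remark at the end of Section~\ref{sec:example}. With continuous spectrum there are no functions of $y$ with values in $\{0,1\}$, so we use bump functions, which are trustworthy where they equal $0$ or $1$. That is enough to separate characters.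

\begin{proof}
Let $0\ne y\in C_{sa}$, $Y=\operatorname{Ad}W(y)$ and $\Sigma=\operatorname{sp}(y)\cup\{0\}=\operatorname{sp}(Y)\cup\{0\}$, with spectra taken in the product algebras. Let $\mathcal{H}$ be the set of continuous $h\colon\Sigma\to[0,1]$ with $h(0)=0$ and $\max h=1$. For $h\in\mathcal{H}$ the element $x=h^{1/2}(y)$ lies in $C$, is positive and has norm one. The hypothesis gives $b_h\in D$ with
\[
(b_h)_i=k_{h,i}\,h(Y_i),\qquad k_{h,i}>0,
\]
and $k_{h,i}=1$ if $h^{1/2}(y_i)$ fixes a unit vector. The elements $Y$ and $b_h$, $h\in\mathcal{H}$, are self-adjoint and commute, since their $i$-th components are real functions of $Y_i$. Let $\mathcal{C}$ be the commutative $C^*$-algebra generated by $Y$ and all $b_h$, and let $\mathcal{C}_0\subset\mathcal{C}\cap D$ be the one generated by the $b_h$ alone. We show $Y\in\mathcal{C}_0$.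

Let $\Omega$ and $\Omega_0$ be the sets of all homomorphisms $\mathcal{C}\to\mathbb{C}$ and $\mathcal{C}_0\to\mathbb{C}$, including the zero homomorphism $0$. They are compact Hausdorff spaces in the weak$^*$ topology, and by the Gelfand--Naimark theorem $z\mapsto(\chi\mapsto\chi(z))$ identifies $\mathcal{C}$ and $\mathcal{C}_0$ with the algebras of continuous functions on $\Omega$ and $\Omega_0$ that vanish at $0$. Let $\Gamma\colon\Omega\to\Omega_0$ be the restriction map. For $\chi\in\Omega$ we have $\chi(Y)\in\Sigma$, and $\chi(f(Y))=f(\chi(Y))$ for continuous $f$ on $\Sigma$ with $f(0)=0$.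

\emph{Claim: if $\chi,\chi'\in\Omega$ and $\chi(Y)\ne\chi'(Y)$, then $\Gamma\chi\ne\Gamma\chi'$.} Let $\lambda=\chi(Y)$ and $\lambda'=\chi'(Y)$; by symmetry we may assume $\lambda'\ne0$. Let $\delta=\frac13\min(|\lambda'|,|\lambda'-\lambda|)>0$. Choose continuous $e,h,j\colon\Sigma\to[0,1]$, for instance piecewise linear in $r=|u-\lambda'|$, such that
\begin{itemize}
\item $e(\lambda')=1$, and $e(u)=0$ for $r\ge\delta$;
\item $h(u)=1$ for $r\le\delta$, and $h(u)=0$ for $r\ge2\delta$;
\item $j(u)=1$ for $r\le2\delta$, and $j(u)=0$ for $r\ge3\delta$.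
\end{itemize}
All three vanish at $0$ and at $\lambda$, $h\in\mathcal{H}$, and $eh=eh^{1/2}=e$, $jh=h$. First, $j(Y)b_h=b_h$, because the $i$-th component of the left side is $k_{h,i}(jh)(Y_i)$. Hence $\chi(b_h)=j(\lambda)\chi(b_h)=0$. Second, $e(Y)b_h=e(Y)$. Indeed, the $i$-th component of the left side is $k_{h,i}(eh)(Y_i)=k_{h,i}\,e(Y_i)$. If $e(Y_i)\ne0$, then $e(y_i)=W_i^{-1}e(Y_i)W_i\ne0$, and a unit vector $\zeta=e(y_i)\zeta_0$ in its range satisfies $h^{1/2}(y_i)\zeta=(h^{1/2}e)(y_i)\zeta_0=\zeta$, so $k_{h,i}=1$. Hence
\[
\chi'(b_h)=e(\lambda')\chi'(b_h)=\chi'(e(Y)b_h)=\chi'(e(Y))=e(\lambda')=1\ne\chi(b_h),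
\]
which proves the claim.

By the claim there is a function $f$ on $\Gamma(\Omega)$ with $f(\Gamma\chi)=\chi(Y)$, and $f(0)=0$. A continuous map from a compact space to a Hausdorff space is closed, so $\Gamma(\Omega)$ is closed and $\Gamma$ is a quotient map onto it; therefore $f$ is continuous. By Tietze's theorem $f$ extends to a continuous function on $\Omega_0$. The extension vanishes at $0$, so it is given by some $z\in\mathcal{C}_0$. Then $\chi(z)=(\Gamma\chi)(z)=f(\Gamma\chi)=\chi(Y)$ for all $\chi\in\Omega$, and $Y=z\in\mathcal{C}_0\subset D$.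
\end{proof}

Let $U=(U_\pi)$, $V=(V_\pi)$, and define families $L=(L_\pi)$, $R=(R_\pi)$ by
\[
(L_\pi,R_\pi)=(V_\pi,U_\pi)\ \text{ if $\pi$ is straight},\qquad(L_\pi,R_\pi)=(U_\pi,V_\pi)\ \text{ if $\pi$ is swapped}.
\]
These are the left and right factors in \eqref{eq:T}.

\begin{proposition}\label{prop:four}
$\operatorname{Ad}R$ and $\operatorname{Ad}L$ map $\mathcal{A}_{sa}$ into $\mathcal{B}_{sa}$; $\operatorname{Ad}U^{-1}$ and $\operatorname{Ad}V^{-1}$ map $\mathcal{B}_{sa}$ into $\mathcal{A}_{sa}$.
\end{proposition}

\begin{proof}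
We fix $\pi$ in the formulas and omit the index of $U,V,L,R$.

Let $x\in\mathcal{A}$, $x\ge0$, $\|x\|=1$, and $a=Tx/\|Tx\|\in\mathcal{B}$. Since $x_\pi$ is self-adjoint, \eqref{eq:T} reads $a_\pi=cLx_\pi R^{-1}$ in both cases, with $c\in\mathbb{C}^\times$ depending on $\pi$. By \eqref{eq:adj},
\[
(a^*a)_\pi=|c|^2Rx_\pi^2R^{-1},\qquad(aa^*)_\pi=|c|^2Lx_\pi^2L^{-1}.
\]
Suppose $x_\pi\zeta=\zeta$ with $\|\zeta\|=1$. Then $\rho=[\omega^\pi_{\zeta,\zeta}]$ satisfies $|\rho(x)|=1=\|x\|$, so $|(\sigma\rho)(a)|=1$ by \eqref{eq:norm}. By \eqref{eq:sigma}, $\sigma\rho=[\omega^{\pi'}_{R\zeta,L\zeta}]$ in both cases, so $1=|\langle cLx_\pi\zeta,L\zeta\rangle|=|c|$. Lemma~\ref{lem:sep} applies with $k_\pi=|c|^2$, once with $W=R$, $b=a^*a$, and once with $W=L$, $b=aa^*$.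

Let now $b\in\mathcal{B}$, $b\ge0$, $\|b\|=1$, $x=T^{-1}b$ and $a=x/\|x\|\in\mathcal{A}$. In the straight case \eqref{eq:T} gives $a_\pi\in\mathbb{C}^\times V^{-1}b_\pi U$. In the swapped case it gives $a_\pi^*\in\mathbb{C}^\times U^{-1}b_\pi V$, and \eqref{eq:adj} leads to the same formula. So $a_\pi=cV^{-1}b_\pi U$ with $c\in\mathbb{C}^\times$, and
\[
(a^*a)_\pi=|c|^2U^{-1}b_\pi^2U,\qquad(aa^*)_\pi=|c|^2V^{-1}b_\pi^2V.
\]
Suppose $b_\pi\zeta=\zeta$ with $\|\zeta\|=1$. By \eqref{eq:sigma}, $\rho=[\omega^\pi_{U^{-1}\zeta,V^{-1}\zeta}]$ has $\sigma\rho=[\omega^{\pi'}_{\zeta,\zeta}]$ in both cases, and $|(\sigma\rho)(Tx)|=1=\|Tx\|$. By \eqref{eq:norm}, $1=|\rho(a)|=|\langle cV^{-1}b_\pi\zeta,V^{-1}\zeta\rangle|=|c|$. Lemma~\ref{lem:sep} applies with $W=U^{-1}$ and the element $a^*a$, and with $W=V^{-1}$ and the element $aa^*$.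
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:easy} it suffices to prove (b)$\Rightarrow$(d) for $\mathcal{A},\mathcal{B}\ne0$. We want $\operatorname{Ad}R(\mathcal{A}_{sa})=\mathcal{B}_{sa}$. Proposition~\ref{prop:four} does not give the reverse inclusion directly, because $R_\pi$ is $U_\pi$ for straight $\pi$ and $V_\pi$ for swapped $\pi$, and both kinds may occur, so that $\operatorname{Ad}R^{-1}$ need be neither $\operatorname{Ad}U^{-1}$ nor $\operatorname{Ad}V^{-1}$. But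
\[
V_\pi^{-1}L_\pi U_\pi^{-1}=R_\pi^{-1}\qquad\text{for every }\pi:
\]
the left side is $V_\pi^{-1}V_\pi U_\pi^{-1}=U_\pi^{-1}$ in the straight case and $V_\pi^{-1}U_\pi U_\pi^{-1}=V_\pi^{-1}$ in the swapped case. Hence $\operatorname{Ad}R^{-1}=\operatorname{Ad}V^{-1}\circ\operatorname{Ad}L\circ\operatorname{Ad}U^{-1}$, which by Proposition~\ref{prop:four} maps $\mathcal{B}_{sa}\to\mathcal{A}_{sa}\to\mathcal{B}_{sa}\to\mathcal{A}_{sa}$. Together with $\operatorname{Ad}R(\mathcal{A}_{sa})\subset\mathcal{B}_{sa}$, this shows that $\operatorname{Ad}R$ restricts to a real-linear bijection $\mathcal{A}_{sa}\to\mathcal{B}_{sa}$.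

Define $\Psi(a+ib)=\operatorname{Ad}R(a)+i\operatorname{Ad}R(b)$ for $a,b\in\mathcal{A}_{sa}$. Since $\mathcal{A}=\mathcal{A}_{sa}\oplus i\mathcal{A}_{sa}$, and the same for $\mathcal{B}$, the map $\Psi\colon\mathcal{A}\to\mathcal{B}$ is a complex-linear, $*$-preserving bijection. As $\operatorname{Ad}R$ is real-linear and multiplicative, $\Psi(a\circ b)=\Psi(a)\circ\Psi(b)$ for self-adjoint $a,b$, and both sides are complex-bilinear. So $\Psi$ is a Jordan $*$-isomorphism, which proves (d). The equivalences (a)$\Leftrightarrow$(c) and (b)$\Leftrightarrow$(c) say that $\hat F$ and $F_{BJ}$ are complete.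
\end{proof}

The map $\Psi$ is explicit. In the component $\pi$ it is $t\mapsto R_\pi tR_\pi^{-1}$ if $R_\pi$ is unitary. If $R_\pi$ is antiunitary, then $R_\pi(a-ib)R_\pi^{-1}=R_\pi aR_\pi^{-1}+iR_\pi bR_\pi^{-1}$ for self-adjoint $a,b$, so the component is $t\mapsto R_\pi t^*R_\pi^{-1}$. Both maps are isometric, so $\|\Psi(x)\|=\sup_\pi\|\pi(x)\|=\|x\|$ can also be seen directly. For the four maps of Example~\ref{ex:M2}, $\Psi$ is, in order, $x\mapsto uxu^{-1}$, $x\mapsto x^{\mathrm{t}}$, $x\mapsto x$ and $x\mapsto x^{\mathrm{t}}$.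

\begin{proof}[Proof of Theorem~\ref{thm:form}]
(i) If $\mathcal{A}=0$ the statement is empty. Otherwise the formula is \eqref{eq:T}, with $\Phi_\pi(t)=VtU^{-1}$ for straight $\pi$ and $\Phi_\pi(t)=Ut^*V^{-1}$ for swapped $\pi$. As $U,V$ are of the same type, these are surjective linear or conjugate-linear isometries. Let $x\ne0$, $t=\pi(x)$, $c=c_\pi(x)$, and $|\langle t\xi,\eta\rangle|=\|x\|$ for unit vectors $\xi,\eta$. For $\rho=[\omega^\pi_{\xi,\eta}]$, \eqref{eq:sigma} shows that $|(\sigma\rho)(Tx)|$ equals $|\langle cVt\xi,V\eta\rangle|$ in the straight case and $|\langle cUt^*\eta,U\xi\rangle|$ in the swapped case. Both are $|c|\,|\langle t\xi,\eta\rangle|=|c|\,\|x\|$, and $|(\sigma\rho)(Tx)|=\|Tx\|$ by \eqref{eq:norm}.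

(ii) Let $T$ be a preserver and $\pi\in\hat{\mathcal{A}}$ faithful. By (i), $\pi'(Tx)=0$ if and only if $\pi(x)=0$, that is, $x=0$, that is, $Tx=0$. As $T$ is onto, $\pi'$ is faithful. The sets $\Phi_\pi(\pi(\mathcal{A}))$ and $\pi'(\mathcal{B})$ are complex subspaces of $B(H_{\pi'})$. The first contains each $\pi'(Tx)=c_\pi(x)\Phi_\pi(\pi(x))$, hence all of $\pi'(\mathcal{B})$, and the second contains each $\Phi_\pi(\pi(x))=c_\pi(x)^{-1}\pi'(Tx)$. So they coincide. Faithful representations are isometric, so $\Phi=(\pi')^{-1}\circ\Phi_\pi\circ\pi$ is a surjective linear or conjugate-linear isometry $\mathcal{A}\to\mathcal{B}$, and $Tx=c_\pi(x)\Phi(x)$. Conversely, such a $\Phi$ is a preserver, and by \eqref{eq:basic} the factors $c(x)\in\mathbb{C}^\times$ do not affect orthogonality, so every bijection of the form $c(x)\Phi(x)$ is a preserver.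

(iii) The map $\Phi\mapsto f_\Phi$ is a group homomorphism into $\operatorname{Aut}\mathcal{OG}(\mathcal{A})$. Given an automorphism $f$, Lemma~\ref{lem:lift} gives a preserver $T$ with $[Tx]=f([x])$, and (ii) gives $\Phi$ with $[Tx]=[\Phi x]$; so $f=f_\Phi$. If $f_\Phi$ is the identity, then $\Phi x\in\mathbb{C}^\times x$ for all $x$. Lemma~\ref{lem:prop} with $t=\mathrm{id}$, which has rank $\dim\mathcal{A}\ge2$, gives $\Phi=c\cdot\mathrm{id}$, and $|c|=1$ since $\Phi$ is isometric. Conversely, such maps fix every line. So the kernel is $\mathbb{T}\cdot\mathrm{id}$.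
\end{proof}

The assumption $\dim\mathcal{A}\ge2$ in (iii) excludes $\mathcal{A}=\mathbb{C}$, where $\mathcal{OG}(\mathcal{A})$ has one vertex and complex conjugation lies in the kernel without belonging to $\mathbb{T}\cdot\mathrm{id}$.

\begin{thebibliography}{9}

\bibitem{Bargmann} Bargmann, 1964.

\bibitem{Geher} Geh\'er, 2014.

\bibitem{Takesaki} Takesaki, \emph{Theory of Operator Algebras I}.

\bibitem{Tanaka} Ryotaro Tanaka, \emph{Banach space theoretical construction of (primitive) spectra of $C^*$-algebras and the Naimark problem revisited}, arXiv:2504.05551 (2025).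

\end{thebibliography}
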